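\title{A primitive recursive decision procedure\\ for the intuitionistic G\"odel--L\"ob logic $\mathsf{GLI}$}

\begin{abstract}
The expanding commutator $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ of two G\"odel--L\"ob logics has four intuitionistic companions, $\mathsf{IGL^e}$, $\mathsf{KMGL}$, $\mathsf{GLI}$ and $\mathsf{GLKM}$. Chopoghloo, Fern\'andez-Duque, Joosten and Santiago-Fern\'andez ask whether any of them is decidable in primitive recursive time. We show that $\mathsf{GLI}$ is, with running time bounded by a tower of exponentials whose height is linear in the length of the input. The method also covers the formulas of $\mathsf{GLKM}$ in which no $\triangle$ lies in the scope of $\Box$ or $\Diamond$, and it yields finite countermodels of size bounded by the same tower. The proof collapses each column of an expanding product to a labeled tree of bounded height, and restores the strict vertical order afterwards by replacing nodes with chains.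
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Expanding products of $\mathsf{GL}$ frames}

A relation $R$ on a set $W$ is \emph{conversely well-founded} if every nonempty $S\subseteq W$ has an $R$-maximal element, that is, an element with no $R$-successor in $S$. Such a relation is irreflexive (take $S$ a singleton), and it supports induction: a property that holds at $w$ whenever it holds at all $R$-successors of $w$ holds everywhere (take $S$ the set where it fails). A transitive irreflexive relation on a finite set is conversely well-founded. A \emph{$\mathsf{GL}$ frame} is a pair $(W,R)$ with $R$ transitive and conversely well-founded.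

The \emph{bimodal language} has the Boolean connectives and two boxes $\Box_h$ (horizontal) and $\Box_v$ (vertical), with duals $\Diamond_h,\Diamond_v$. We write $\boxdot_h\chi$ for $\chi\wedge\Box_h\chi$ and $\boxdot_v\chi$ for $\chi\wedge\Box_v\chi$. Formulas are evaluated in models on frames $(W,\prec_h,\prec_v)$ in the usual way: $w\models\Box_h\chi$ iff $w'\models\chi$ for all $w'\succ_h w$, and likewise for $\Box_v$ and $\prec_v$.

Let $(W_1,R_1)$ and $(W_2,R_2)$ be $\mathsf{GL}$ frames, and let $x\mapsto D_x\subseteq W_2$ be a function on $W_1$ such that $xR_1y$ implies $D_x\subseteq D_y$. The \emph{expanding product} is the frame with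
\[
W=\{(x,u):x\in W_1,\ u\in D_x\},
\]
where $(x,u)\prec_h(y,v)$ iff $xR_1y$ and $u=v$, and $(x,u)\prec_v(y,v)$ iff $x=y$ and $uR_2v$. The set $\{x\}\times D_x$ with $\prec_v$ is the \emph{column} at $x$. When $xR_1y$, the column at $x$ reappears inside the column at $y$ with the same vertical order, and the column at $y$ may contain new points. The class of all expanding products is denoted $\mathsf{GL}\rtimes\mathsf{GL}$.

A \emph{normal bimodal logic} is a set of formulas that contains the tautologies and $\Box(p\to q)\to(\Box p\to\Box q)$ for both boxes, and is closed under modus ponens, substitution and the rules $\chi/\Box_h\chi$ and $\chi/\Box_v\chi$. The formulas valid on a given frame form such a logic. The \emph{expanding commutator} $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ is the smallest normal bimodal logic that contains the $\mathsf{GL}$ axioms $\Box(\Box p\to p)\to\Box p$ and $\Box p\to\Box\Box p$ for both boxes, together with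
\[
\Diamond_v\Diamond_h p\to\Diamond_h\Diamond_v p
\qquad\text{and}\qquad
\Diamond_h\Box_v p\to\Box_v\Diamond_h p .
\]
We use the following known result without proof.

\begin{theorem}[known]\label{thm:known}
$[\mathsf{GL},\mathsf{GL}]^{\sf e}$ is the set of bimodal formulas valid on all frames in $\mathsf{GL}\rtimes\mathsf{GL}$.
\end{theorem}

It is also known that $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ is decidable (Gabelaia et al.); our proofs do not use this.

\subsection*{Four intuitionistic companions}

The reflexive closure of a $\mathsf{GL}$ relation is a partial order, so either direction of a product can serve as the order of an intuitionistic Kripke model while the other direction interprets the modalities. The intuitionistic modal language has primitives $\bot,\wedge,\vee,\Rightarrow,\Diamond,\Box$. The \emph{extended} (Kuznetsov--Muravitsky) language has in addition a modality $\triangle$, which looks along the strict intuitionistic order. Two translations $t,t'$ into the bimodal language commute with $\bot,\wedge,\vee$ and act otherwise as follows.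
\[
\begin{array}{l|ll}
\chi & t(\chi) & t'(\chi)\\ \hline
p & \boxdot_h p & \boxdot_v p\\
\alpha\Rightarrow\beta & \boxdot_h(t(\alpha)\to t(\beta)) & \boxdot_v(t'(\alpha)\to t'(\beta))\\
\Diamond\psi & \boxdot_h\Diamond_v t(\psi) & \boxdot_v\Diamond_h t'(\psi)\\
\Box\psi & \boxdot_h\Box_v t(\psi) & \boxdot_v\Box_h t'(\psi)\\
\triangle\alpha & \Box_h t(\alpha) & \Box_v t'(\alpha)
\end{array}
\]
The logic $\mathsf{IGL^e}$ is the set of $\triangle$-free $\varphi$ with $t(\varphi)\in[\mathsf{GL},\mathsf{GL}]^{\sf e}$, and $\mathsf{KMGL}$ is the set of $\varphi$ in the extended language with $t(\varphi)$ valid on $\mathsf{GL}\rtimes\mathsf{GL}$. The logics $\mathsf{GLI}$ and $\mathsf{GLKM}$ are defined in the same two ways with $t'$ in place of $t$. By Theorem~\ref{thm:known}, $\mathsf{GLI}$ is the set of $\triangle$-free formulas of $\mathsf{GLKM}$.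

The translations are computable, so all four logics inherit decidability from $[\mathsf{GL},\mathsf{GL}]^{\sf e}$. Decidability alone gives no bound on the running time. A coarse first threshold is the class of primitive recursive functions, those obtained from zero, successor and projections by composition and primitive recursion. It contains towers of exponentials: with
\[
2_0(k)=k,\qquad 2_{j+1}(k)=2^{2_j(k)},
\]
the function $(j,k)\mapsto 2_j(k)$ is defined by primitive recursion from exponentiation. The following question is posed in \cite{CFJS}.

\begin{quote}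
\textbf{Problem.} Does at least one of $\mathsf{IGL^e}$, $\mathsf{KMGL}$, $\mathsf{GLI}$, $\mathsf{GLKM}$ have a decision procedure whose running time is bounded by a primitive recursive function of the length of the input?
\end{quote}

One way to bound the running time is to bound the number of columns that a search for a countermodel must tell apart. The obstacle is expansion: each column carries all earlier columns inside it and may need new points on top of them, so the height of the columns can grow along an $R_1$-chain, and nothing limits the supply of different columns in advance. The two translations meet this obstacle differently. Under $t'$ truth persists \emph{vertically}, so along a vertical chain the set of true subformulas of $\varphi$ can change only as many times as $\varphi$ has subformulas; up to repetition, columns have bounded height. Under $t$ truth persists horizontally, and in a column with no $R_1$-successor $t(p)$ is equivalent to $p$, whose truth value may alternate along a vertical chain as often as the chain is long. So one expects the $t'$-logics to be the accessible ones, and among them $\mathsf{GLI}$,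 because $t'(\triangle\alpha)=\Box_v t'(\alpha)$ can detect the repetitions that one wants to ignore. The results follow this guess.

\subsection*{Results}

\begin{theorem}\label{thm:main}
There are a constant $c$ and an algorithm that decides $\varphi\in\mathsf{GLI}$ in time at most $2_{N+c}(N+c)$, where $N$ is the length of $\varphi$. Hence $\mathsf{GLI}$ is decidable in primitive recursive time.
\end{theorem}

Let $\mathcal L^-$ be the set of formulas of the extended language in which no $\triangle$ occurs in the scope of a $\Box$ or a $\Diamond$; modalities in the scope of $\triangle$ are allowed. All $\triangle$-free formulas belong to $\mathcal L^-$.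

\begin{theorem}\label{thm:strong}
There is a constant $c$ such that the following hold, where $N$ is the length of $\varphi$.
\begin{enumerate}
\item[(1)] An algorithm decides $\varphi\in\mathsf{GLKM}$ for $\varphi\in\mathcal L^-$ in time at most $2_{N+c}(N+c)$.
\item[(2)] For each $\varphi\in\mathcal L^-\setminus\mathsf{GLKM}$, the formula $t'(\varphi)$ is refuted on a finite frame that validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ and has size at most $2_{N+c}(N+c)$.
\item[(3)] $\mathsf{GLI}$ is $\mathsf{PSPACE}$-hard.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the $\triangle$-free case of Theorem~\ref{thm:strong}(1), and a reader interested only in it may ignore every clause about $\triangle$. We do not settle the question for $\mathsf{IGL^e}$, $\mathsf{KMGL}$ or full $\mathsf{GLKM}$, and we do not close the gap for $\mathsf{GLI}$ between the $\mathsf{PSPACE}$ lower bound and the tower upper bound.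

\section{Forcing on e-frames}\label{sec:semantics}

The countermodels that we construct are not expanding products. They have the two commutation properties that correspond to the two mixed axioms, and these suffice.

\begin{definition}\label{def:eframe}
An \emph{e-frame} is a frame $(W,\prec_h,\prec_v)$ with both relations transitive and conversely well-founded, such that
\begin{enumerate}
\item[(A)] if $a\prec_v b\prec_h c$, then $a\prec_h d\prec_v c$ for some $d$;
\item[(B)] if $a\prec_h b$ and $a\prec_v c$, then $b\prec_v d$ and $c\prec_h d$ for some $d$.
\end{enumerate}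
\end{definition}

\begin{lemma}\label{lem:eframe}
Every e-frame validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$, and every frame in $\mathsf{GL}\rtimes\mathsf{GL}$ is an e-frame.
\end{lemma}

\begin{proof}
For the first claim it suffices to check the axioms. Let $\prec$ be either relation and $\Box$ its box. Transitivity gives $\Box p\to\Box\Box p$. If $a\models\Box(\Box p\to p)$ and $a\not\models\Box p$, take a $\prec$-maximal $b\succ a$ with $b\not\models p$; by transitivity $b\models\Box p$, hence $b\models p$, a contradiction. If $a\prec_v b\prec_h c\models p$, the point $d$ of (A) shows $a\models\Diamond_h\Diamond_v p$. If $a\prec_h b\models\Box_v p$ and $a\prec_v c$, the point $d$ of (B) satisfies $p$ and $c\prec_h d$, so $c\models\Diamond_h p$; hence $a\models\Box_v\Diamond_hp$.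

Now take an expanding product. Both relations inherit transitivity from $R_1$, $R_2$. If $S\subseteq W$ contains $(x,u)$, an $R_1$-maximal $y$ with $(y,u)\in S$ gives a $\prec_h$-maximal point of $S$, and an $R_2$-maximal $v$ with $(x,v)\in S$ gives a $\prec_v$-maximal one. For (A), given $(x,u)\prec_v(x,v)\prec_h(y,v)$ take $d=(y,u)$, which exists because $u\in D_x\subseteq D_y$. For (B), given $(x,u)\prec_h(y,u)$ and $(x,u)\prec_v(x,v)$ take $d=(y,v)$, which exists because $v\in D_x\subseteq D_y$.
\end{proof}

In a model on an e-frame we write $w\Vdash\varphi$ for $w\models t'(\varphi)$, and $\preceq_v$ for the reflexive closure of $\prec_v$. The translations of $\Box$ and $\Diamond$ carry a prefix $\boxdot_v$; properties (A) and (B) make it redundant.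

\begin{lemma}\label{lem:forcing}
In every model on an e-frame, for all formulas of the extended language:
\begin{enumerate}
\item[(a)] \emph{(persistence)} if $w\Vdash\chi$ and $w\prec_v w'$, then $w'\Vdash\chi$;
\item[(b)] $w\Vdash\alpha\Rightarrow\beta$ iff every $w'\succeq_v w$ has $w'\nVdash\alpha$ or $w'\Vdash\beta$;
\item[(c)] $w\Vdash\triangle\alpha$ iff every $w'\succ_v w$ has $w'\Vdash\alpha$;
\item[(d)] $w\Vdash\Diamond\psi$ iff some $w''\succ_h w$ has $w''\Vdash\psi$;
\item[(e)] $w\Vdash\Box\psi$ iff every $w''\succ_h w$ has $w''\Vdash\psi$.
\end{enumerate}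
\end{lemma}

\begin{proof}
(a) Induction on $\chi$: formulas of the form $\boxdot_v\theta$ or $\Box_v\theta$ persist by transitivity of $\prec_v$, the formula $\bot$ persists vacuously, and $\wedge,\vee$ preserve persistence. Clauses (b) and (c) unfold the definition of $t'$. In (d) and (e) the direction from left to right holds because $\boxdot_v\theta$ implies $\theta$.

(d) Let $w\prec_h w''\Vdash\psi$ and $w\prec_v w'$. By (B) there is $d$ with $w''\prec_v d$ and $w'\prec_h d$, and $d\Vdash\psi$ by (a). So $\Diamond_h t'(\psi)$ holds at $w$ and at every such $w'$.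

(e) Let all $\prec_h$-successors of $w$ force $\psi$, and let $w\prec_v w'\prec_h w''$. By (A) there is $d$ with $w\prec_h d\prec_v w''$. Then $d\Vdash\psi$, and $w''\Vdash\psi$ by (a).
\end{proof}

\begin{example}\label{ex:basic}
(i) $\Box(\Box p\Rightarrow p)\Rightarrow\Box p\in\mathsf{GLI}$. If $w\Vdash\Box(\Box p\Rightarrow p)$ and $w\nVdash\Box p$, a $\prec_h$-maximal $w''\succ_h w$ with $w''\nVdash p$ forces $\Box p$ and $\Box p\Rightarrow p$, hence $p$.

(ii) $(\triangle p\Rightarrow p)\Rightarrow p\in\mathsf{GLKM}$. If $w\Vdash\triangle p\Rightarrow p$ and $w\nVdash p$, a $\prec_v$-maximal $w'\succeq_v w$ with $w'\nVdash p$ forces $\triangle p$, hence $p$.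

(iii) $(\Diamond p\Rightarrow\Box q)\Rightarrow\Box(p\Rightarrow q)\notin\mathsf{GLI}$, and expansion is the reason. Take $xR_1y$, $uR_2v$, $D_x=\{u\}$, $D_y=\{u,v\}$, with $p$ true only at $(y,v)$ and $q$ nowhere. Then $(x,u)\nVdash\Diamond p$, so $(x,u)$ forces $\Diamond p\Rightarrow\Box q$, while $(y,u)\nVdash p\Rightarrow q$. If $v$ belonged to $D_x$, the point $(x,v)$ would force $\Diamond p$ and refute $\Box q$, and the premise would fail at $(x,u)$.
\end{example}

\section{Collapsing and unfolding a countermodel}\label{sec:example}

We show the method on one formula. Write $\neg q$ for $q\Rightarrow\bot$ and let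
\[
\chi=q\vee\neg q,\qquad \varphi=p\vee(p\Rightarrow\Box\chi).
\]
To refute $\varphi$ at $(x,u)$ we need a point $(x,v)$ strictly above it that forces $p$ and refutes $\Box\chi$; so we need a later column $y$ in which $(y,v)$ refutes $q$ and lies below a point $(y,w)$ that forces $q$. Take $xR_1y$, the chain $uR_2vR_2w$, $D_x=\{u,v\}$, $D_y=\{u,v,w\}$, with $p$ true only at $(x,v)$ and $q$ true only at $(y,w)$; see Figure~\ref{fig:example}, left.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}, dot/.style={circle,fill,inner sep=1.5pt}]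
\node[dot,label=left:{$u$}] (xu) at (0,0) {};
\node[dot,label=left:{$v:\,p$}] (xv) at (0,1) {};
\node[dot,label=right:{$u$}] (yu) at (1.5,0) {};
\node[dot,label=right:{$v$}] (yv) at (1.5,1) {};
\node[dot,label=right:{$w:\,q$}] (yw) at (1.5,2) {};
\draw (xu)--(xv); \draw (yu)--(yv)--(yw);
\draw[dashed,->] (xu)--(yu); \draw[dashed,->] (xv)--(yv);
\node[dot,label=left:{$a_0$}] (a0) at (4.4,0) {};
\node[dot,label=left:{$a_1:\,p$}] (a1) at (4.4,1) {};
\node[dot,label=right:{$b_0$}] (b0) at (5.9,0) {};
\node[dot,label=right:{$b_1:\,q$}] (b1) at (5.9,1) {};
\draw (a0)--(a1); \draw (b0)--(b1);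
\draw[dashed,->] (a0)--(b0); \draw[dashed,->] (a1)--(b0);
\node[dot,label=left:{$a_0$}] (c0) at (8.8,0) {};
\node[dot,label=left:{$a_1:\,p$}] (c1) at (8.8,1) {};
\node[dot,label=right:{$(b_0,0)$}] (d0) at (10.3,0) {};
\node[dot,label=right:{$(b_0,1)$}] (d1) at (10.3,1) {};
\node[dot,label=right:{$(b_1,0):\,q$}] (d2) at (10.3,2) {};
\node[dot,label=right:{$(b_1,1):\,q$}] (d3) at (10.3,3) {};
\draw (c0)--(c1); \draw (d0)--(d1)--(d2)--(d3);
\draw[dashed,->] (c0)--(d0); \draw[dashed,->] (c1)--(d1);
\end{tikzpicture}
\caption{Refuting $p\vee(p\Rightarrow\Box(q\vee\neg q))$ at the lower left point. Solid lines are the vertical order, dashed arrows the horizontal relation. Left: an expanding product with two columns. Middle: the two points of equal type in the second column are merged, and the horizontal map preserves the order only weakly. Right: each node of the second column is replaced by a chain of two copies, and the horizontal map is strictly order preserving again.}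
\label{fig:example}
\end{figure}

In the column at $x$ we record which subformulas of $\varphi$ are forced. In the column at $y$ only the subformulas of $\Box\chi$ matter, since the first column consults the second only through $\Box\chi$. By Lemma~\ref{lem:forcing} the types are
\[
\begin{array}{ll}
(x,u):\ \{\neg q,\chi\}, & (y,u),\ (y,v):\ \{\Box\chi\},\\
(x,v):\ \{p,\neg q,\chi,\varphi\},\qquad & (y,w):\ \{q,\chi,\Box\chi\}.
\end{array}
\]

\emph{Collapse.} The points $(y,u)$ and $(y,v)$ have the same type. Merging them turns the second column into a tree $b_0<b_1$ along which the type grows strictly; the first column is already such a tree $a_0<a_1$. Trees with strictly growing types have height bounded by the number of subformulas, and there are boundedly many once repeated subtrees are identified. The inclusion $D_x\subseteq D_y$ becomes the map $f(a_0)=f(a_1)=b_0$.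

\emph{The difficulty.} The two trees joined along $f$ do not form an e-frame. We have $a_0\prec_v a_1\prec_h b_0$, and (A) asks for $d$ with $a_0\prec_h d\prec_v b_0$; the only horizontal successor of $a_0$ is $b_0$, which is not strictly below itself.

\emph{Unfolding.} Replace each $b_i$ by a chain $(b_i,0)<(b_i,1)$ of copies with the same valuation, and send $a_0$ to $(b_0,0)$ and $a_1$ to $(b_0,1)$. The map is now strictly order preserving, so (A) and (B) hold. The types are unchanged: an implication asks only which types occur weakly above a point, and duplication does not change this set. A formula $\triangle\alpha$ asks which types occur \emph{strictly} above a point, and duplication does change that set. This is the source of the restriction to $\mathcal L^-$.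

In general the second column has horizontal successors too. The collapsed columns must then be assembled into a conversely well-founded horizontal structure, and the chains must grow longer from one column to the next, because an entire unfolded chain may be mapped into one node.

\section{Profiles, links and good profiles}\label{sec:profiles}

Fix $\varphi\in\mathcal L^-$. Let $\Sigma$ be the set of subformulas of $\varphi$, let $n=|\Sigma|$, and let $\Gamma\subseteq\Sigma$ be the set of all subformulas of formulas $\Box\psi,\Diamond\psi\in\Sigma$. Both sets are closed under subformulas, $\Gamma$ contains each $\Box\psi,\Diamond\psi\in\Sigma$ together with $\psi$, and $\Gamma$ is $\triangle$-free because $\varphi\in\mathcal L^-$. Types in the first column will be subsets of $\Sigma$, types in later columns subsets of $\Gamma$. Throughout, $\Psi$ is $\Sigma$ or $\Gamma$.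

\subsection*{Profiles}

A profile describes what lies above a point of a column once repetitions are discarded: the type of the point, and the set of profiles of the higher points of larger type.

\begin{definition}\label{def:profile}
By recursion on $|\Psi\setminus s|$, a \emph{$\Psi$-profile} is a pair $\pi=(s,C)$, with \emph{label} $\ell(\pi)=s\subseteq\Psi$, where $C(\pi)=C$ is a set of $\Psi$-profiles such that every $\pi'\in C$ has $s\subsetneq\ell(\pi')$ and $C(\pi')\subseteq C$, and:
\begin{enumerate}
\item[(P1)] $\bot\notin s$; for $\alpha\wedge\beta\in\Psi$, $\alpha\wedge\beta\in s$ iff $\alpha,\beta\in s$; for $\alpha\vee\beta\in\Psi$, $\alpha\vee\beta\in s$ iff $\alpha\in s$ or $\beta\in s$;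
\item[(P2)] for $\alpha\Rightarrow\beta\in\Psi$, $\alpha\Rightarrow\beta\in s$ iff every $\pi'\in\{\pi\}\cup C$ has $\alpha\notin\ell(\pi')$ or $\beta\in\ell(\pi')$;
\item[(P3)] for $\triangle\alpha\in\Psi$, $\triangle\alpha\in s$ iff every $\pi'\in C$ has $\alpha\in\ell(\pi')$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:count}
There are fewer than $m:=2_{n+1}(n+1)$ $\Psi$-profiles.
\end{lemma}

\begin{proof}
Let $M_k$ be the number of $\Psi$-profiles $(s,C)$ with $|\Psi\setminus s|\le k$, and $M_{-1}=0$. The members of $C$ have larger labels and are counted by $M_{k-1}$, so $M_k\le 2^n2^{M_{k-1}}$. Put $a_k=M_k+n+1$. Then $M_k\le 2^{a_{k-1}-1}$ and $n+1\le 2^n\le 2^{a_{k-1}-1}$, so $a_k\le 2^{a_{k-1}}$. From $a_{-1}=n+1$ we obtain $M_n<a_n\le 2_{n+1}(n+1)$.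
\end{proof}

To compare two columns we shall choose, for each piece of a profile, a point that realizes it, in an order-preserving way. On the set $\{\pi\}\cup C(\pi)$ this can be impossible: a profile may belong to both $C(\pi_1)$ and $C(\pi_2)$ while no single point realizing it lies above the points chosen for $\pi_1$ and $\pi_2$. Unraveling into a tree removes the conflict.

The \emph{tree} $T(\pi)$ consists of all sequences $a=(\pi_0,\dots,\pi_k)$ with $\pi_0=\pi$ and $\pi_{i+1}\in C(\pi_i)$, ordered by the relation $<$ of proper initial segment. Its root is $(\pi)$. Put $\mathrm{last}(a)=\pi_k$, $\ell(a)=\ell(\pi_k)$ and $d(a)=k$, and write $a^\frown\pi'$ for the child of $a$ obtained by appending $\pi'\in C(\mathrm{last}(a))$.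

\begin{lemma}\label{lem:tree}
If $a<b$ in $T(\pi)$, then $\ell(a)\subsetneq\ell(b)$. Moreover $d(a)\le n$ for all $a$, $|T(\pi)|\le m^n$, and
\begin{equation}\label{eq:cone}
\{\mathrm{last}(b):b>a\}=C(\mathrm{last}(a)).
\end{equation}
\end{lemma}

\begin{proof}
Labels grow strictly from parent to child, and a strictly increasing chain of subsets of $\Psi$ has at most $n+1$ members. With $M<m$ profiles there are at most $\sum_{k\le n}M^k\le(M+1)^n\le m^n$ nodes. In \eqref{eq:cone}, the children of $a$ give $\supseteq$. For $\subseteq$ use induction on $d(b)$: if $b$ is a child of $a$ the claim is the definition, and if $b$ is a child of $b'>a$, then $\mathrm{last}(b')\in C(\mathrm{last}(a))$, so $\mathrm{last}(b)\in C(\mathrm{last}(b'))\subseteq C(\mathrm{last}(a))$.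
\end{proof}

\subsection*{Links}

For $s\subseteq\Psi$ and $s'\subseteq\Gamma$ write $s\leadsto s'$ if, for all $\Box\psi$ and $\Diamond\psi$ in $\Gamma$,
\begin{itemize}
\item $\Box\psi\in s$ implies $\psi\in s'$ and $\Box\psi\in s'$;
\item $\psi\in s'$ or $\Diamond\psi\in s'$ implies $\Diamond\psi\in s$.
\end{itemize}
This is what Lemma~\ref{lem:forcing}(d),(e) and transitivity of $\prec_h$ require of the types of a point and a horizontal successor.

\begin{definition}\label{def:link}
A \emph{link} from a $\Psi$-profile $\pi$ to a $\Gamma$-profile $\rho$ is a map $f\colon T(\pi)\to T(\rho)$ that sends root to root, satisfies $f(a)\le f(b)$ whenever $a<b$, and satisfies $\ell(a)\leadsto\ell(f(a))$ for all $a$.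

A \emph{demand} of $\pi$ is a pair $(a,\Diamond\psi)$ with $a\in T(\pi)$ and $\Diamond\psi\in\ell(a)$, or a pair $(a,\Box\psi)$ with $a\in T(\pi)$ and $\Box\psi\in\Gamma\setminus\ell(a)$. A \emph{witness} for it is a pair $(\rho,f)$, with $f$ a link from $\pi$ to $\rho$, such that $\psi\in\ell(f(a))$ in the first case and $\psi\notin\ell(f(a))$ in the second. A set $\mathcal U$ of $\Gamma$-profiles \emph{serves} $\pi$ if every demand of $\pi$ has a witness $(\rho,f)$ with $\rho\in\mathcal U$.
\end{definition}

A link is the collapsed form of an inclusion $D_x\subseteq D_y$. It need not be surjective, since columns expand, and it preserves the order only weakly, since points may merge.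

\subsection*{Good profiles}

Let $\mathcal S_0=\emptyset$, let $\mathcal S_{k+1}$ be the set of $\Gamma$-profiles served by $\mathcal S_k$, and let $\mathcal S=\bigcup_k\mathcal S_k$. A larger set serves more profiles, so $\mathcal S_0\subseteq\mathcal S_1\subseteq\cdots$ by induction, and $\mathcal S_k=\mathcal S_{k+1}$ implies that the sequence is constant from $k$ on. By Lemma~\ref{lem:count} this happens for some $k<m$. Therefore
\begin{equation}\label{eq:fix}
\text{a $\Gamma$-profile belongs to $\mathcal S$ iff $\mathcal S$ serves it.}
\end{equation}
The \emph{rank} $r(\rho)$ of $\rho\in\mathcal S$ is the least $k$ with $\rho\in\mathcal S_k$; thus $1\le r(\rho)<m$, and every demand of $\rho$ has a witness $(\rho',f)$ with $r(\rho')<r(\rho)$. A $\Sigma$-profile is \emph{good} if $\mathcal S$ serves it.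

\begin{example}\label{ex:profiles}
For the formula of Section~\ref{sec:example}, $\Gamma=\{q,\bot,\neg q,\chi,\Box\chi\}$. The second column gives $\rho=(\{\Box\chi\},\{\rho'\})$ with $\rho'=(\{q,\chi,\Box\chi\},\emptyset)$; it has no demands, so $\rho\in\mathcal S_1$. The first column gives $\pi=(\{\neg q,\chi\},\{\pi'\})$ with $\pi'=(\{p,\neg q,\chi,\varphi\},\emptyset)$. Its demands are $(a_0,\Box\chi)$ and $(a_1,\Box\chi)$. The constant map to the root of $T(\rho)$ is a link, because $\leadsto$ imposes nothing on labels without $\Box\chi$, and it witnesses both demands. So $\pi$ is good and $\varphi\notin\ell(\pi)$.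
\end{example}

\begin{remark}\label{rem:least}
Building $\mathcal S$ from below expresses that $\prec_h$ is conversely well-founded; a self-serving set would not do. For $\varphi=\Box(\Box p\Rightarrow p)\Rightarrow\Box p$ let $s=\{\Box p\Rightarrow p,\ \Box(\Box p\Rightarrow p)\}$. The pair $(s,\emptyset)$ is both a $\Gamma$-profile and a $\Sigma$-profile omitting $\varphi$, and the identity is a link that witnesses its only demand, for $\Box p$. So $\{(s,\emptyset)\}$ serves $(s,\emptyset)$, although $\varphi\in\mathsf{GLI}$ by Example~\ref{ex:basic}(i).
\end{remark}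

\begin{theorem}\label{thm:char}
For $\varphi\in\mathcal L^-$ the following are equivalent.
\begin{enumerate}
\item[(i)] $t'(\varphi)\notin[\mathsf{GL},\mathsf{GL}]^{\sf e}$.
\item[(ii)] $t'(\varphi)$ is refuted on a frame in $\mathsf{GL}\rtimes\mathsf{GL}$, that is, $\varphi\notin\mathsf{GLKM}$.
\item[(iii)] There is a good $\Sigma$-profile $\pi$ with $\varphi\notin\ell(\pi)$.
\item[(iv)] $t'(\varphi)$ is refuted on a finite e-frame.
\end{enumerate}
\end{theorem}

The implication (i)$\Rightarrow$(ii) holds by Theorem~\ref{thm:known}, which the proof of Theorem~\ref{thm:char} uses nowhere else, and (iv)$\Rightarrow$(i) holds by Lemma~\ref{lem:eframe}. The next two sections prove (ii)$\Rightarrow$(iii) and (iii)$\Rightarrow$(iv).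

\section{From a countermodel to a good profile}\label{sec:collapse}

We prove (ii)$\Rightarrow$(iii). Fix a model on an expanding product with $(x_0,u_0)\nVdash\varphi$. We consider only the columns at $x\in X_0:=\{x_0\}\cup\{x:x_0R_1x\}$; this set is closed under $R_1$-successors, and $u_0\in D_x$ for all $x\in X_0$. Put $\Psi_{x_0}=\Sigma$ and $\Psi_x=\Gamma$ for $x_0R_1x$, which is unambiguous since $R_1$ is irreflexive. For $x\in X_0$ and $u\in D_x$ let
\[
\tau(x,u)=\{\psi\in\Psi_x:(x,u)\Vdash\psi\}.
\]
By persistence, $uR_2v$ with $u,v\in D_x$ implies $\tau(x,u)\subseteq\tau(x,v)$. So we may define, by recursion on $|\Psi_x\setminus\tau(x,u)|$,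
\[
\pi_x(u)=\bigl(\tau(x,u),\ \{\pi_x(v):v\in D_x,\ uR_2v,\ \tau(x,v)\ne\tau(x,u)\}\bigr).
\]

\begin{lemma}\label{lem:isprofile}
$\pi_x(u)$ is a $\Psi_x$-profile.
\end{lemma}

\begin{proof}
By induction along the recursion, the members of $C:=C(\pi_x(u))$ are profiles, and their labels properly contain $\tau(x,u)$. Let $\pi_x(v)\in C$ with $uR_2v$, and let $\pi_x(w)\in C(\pi_x(v))$ with $vR_2w$. Then $uR_2w$ and $\tau(x,u)\subsetneq\tau(x,v)\subsetneq\tau(x,w)$, so $\pi_x(w)\in C$. Condition (P1) holds since $t'$ commutes with $\bot,\wedge,\vee$.

For (P2): a point $v\in D_x$ with $uR_2v$ either has the type of $u$ or contributes $\pi_x(v)$ to $C$. So the types of the points $\succeq_v(x,u)$ are exactly the labels of the members of $\{\pi_x(u)\}\cup C$, and Lemma~\ref{lem:forcing}(b) gives (P2).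

For (P3): if $\triangle\alpha\in\tau(x,u)$, all strict vertical successors force $\alpha$, so all labels in $C$ contain $\alpha$. If $\triangle\alpha\notin\tau(x,u)$, we need a strict successor that refutes $\alpha$ and has not been discarded for having the type of $u$. Take an $R_2$-maximal $v\in D_x$ with $uR_2v$ and $(x,v)\nVdash\alpha$. By transitivity and maximality $(x,v)\Vdash\triangle\alpha$, so $\tau(x,v)\ne\tau(x,u)$. Hence $\pi_x(v)\in C$ and $\alpha\notin\ell(\pi_x(v))$.
\end{proof}

Put $\pi_x=\pi_x(u_0)$. We represent each node of $T(\pi_x)$ by a point of the column, choosing $e_x\colon T(\pi_x)\to D_x$ with $\pi_x(e_x(a))=\mathrm{last}(a)$ by recursion on $d(a)$. The root goes to $u_0$. If $b=a^\frown\pi'$, then $\pi'\in C(\mathrm{last}(a))=C(\pi_x(e_x(a)))$, so there is $v\in D_x$ with $e_x(a)R_2v$ and $\pi_x(v)=\pi'$; let $e_x(b)$ be such a $v$. In particular $\ell(a)=\tau(x,e_x(a))$.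

Let $xR_1y$. The natural candidate for a link sends $a$ to a node that carries the profile $\pi_y(e_x(a))$. This is too much to ask. If $uR_2v$ have the same type in the column at $y$, and some branch above $u$ is not above $v$, then $\pi_y(v)$ may differ from $\pi_y(u)$; it does not belong to $C(\pi_y(u))$, since the labels are equal. So $v$ must be represented by the node that represents $u$. That node has the right label, and it offers at least the continuations that $v$ needs, which is all that the recursion uses.

\begin{lemma}\label{lem:link}
Let $x\in X_0$ and $xR_1y$. There is a link $f\colon T(\pi_x)\to T(\pi_y)$ with $\ell(f(a))=\tau(y,e_x(a))$ for all $a$.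
\end{lemma}

\begin{proof}
Note $e_x(a)\in D_x\subseteq D_y$. We define $f(a)$ by recursion on $d(a)$, maintaining
\begin{equation}\label{eq:inv}
\ell(f(a))=\tau(y,e_x(a)),\qquad C\bigl(\pi_y(e_x(a))\bigr)\subseteq C\bigl(\mathrm{last}(f(a))\bigr).
\end{equation}
The root goes to the root, where both sides refer to $\pi_y(u_0)$. Let $b$ be a child of $a$, and put $u=e_x(a)$, $v=e_x(b)$, so $uR_2v$.

If $\tau(y,v)=\tau(y,u)$, put $f(b)=f(a)$. The label is right. Each member of $C(\pi_y(v))$ is $\pi_y(w)$ with $vR_2w$ and $\tau(y,w)\ne\tau(y,v)=\tau(y,u)$; then $uR_2w$, so $\pi_y(w)\in C(\pi_y(u))\subseteq C(\mathrm{last}(f(a)))$.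

If $\tau(y,v)\ne\tau(y,u)$, then $\pi_y(v)\in C(\pi_y(u))\subseteq C(\mathrm{last}(f(a)))$, so $f(b):=f(a)^\frown\pi_y(v)$ is a node of $T(\pi_y)$. Its last entry is $\pi_y(v)$, so \eqref{eq:inv} holds with equality.

In both cases $f(a)\le f(b)$, so $f$ is weakly order preserving. It remains to show $\tau(x,u)\leadsto\tau(y,u)$ for $u=e_x(a)$. We have $(x,u)\prec_h(y,u)$, and each horizontal successor of $(y,u)$ is one of $(x,u)$. By Lemma~\ref{lem:forcing}(e), if $(x,u)\Vdash\Box\psi$ then $(y,u)$ forces $\psi$ and $\Box\psi$. By Lemma~\ref{lem:forcing}(d), if $(y,u)$ forces $\psi$ or $\Diamond\psi$ then $(x,u)\Vdash\Diamond\psi$.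
\end{proof}

We show by induction on the conversely well-founded relation $R_1$ that $\mathcal S$ serves $\pi_x$ for every $x\in X_0$. Assume this for all $y$ with $xR_1y$. Such $y$ satisfy $x_0R_1y$, so $\pi_y$ is a $\Gamma$-profile and $\pi_y\in\mathcal S$ by \eqref{eq:fix}. Let $(a,\Diamond\psi)$ be a demand of $\pi_x$. Then $(x,e_x(a))\Vdash\Diamond\psi$, so $(y,e_x(a))\Vdash\psi$ for some $y$ with $xR_1y$, and the link $f$ of Lemma~\ref{lem:link} has $\psi\in\ell(f(a))$. Let $(a,\Box\psi)$ be a demand. Then $(x,e_x(a))\nVdash\Box\psi$, so $(y,e_x(a))\nVdash\psi$ for some $y$ with $xR_1y$, and $\psi\notin\ell(f(a))$. In both cases $(\pi_y,f)$ is a witness with $\pi_y\in\mathcal S$.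

Thus $\pi_{x_0}$ is good, and $\varphi\notin\tau(x_0,u_0)=\ell(\pi_{x_0})$. This proves (iii).

\section{From a good profile to a finite countermodel}\label{sec:unfold}

We prove (iii)$\Rightarrow$(iv). Let $\pi$ be good with $\varphi\notin\ell(\pi)$.

\subsection*{The horizontal tree}

Choose for each demand of $\pi$ a witness $(\rho,f)$ with $\rho\in\mathcal S$, and let $\mathrm{Ch}_0$ be the set of chosen witnesses. For each $\rho\in\mathcal S$ choose for each demand of $\rho$ a witness $(\rho',f)$ with $r(\rho')<r(\rho)$, and let $\mathrm{Ch}(\rho)$ be the set of chosen witnesses. Let $X$ be the set of sequences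
\[
x=\bigl((\rho_1,f_1),\dots,(\rho_k,f_k)\bigr),\qquad k\ge0,
\]
with $(\rho_1,f_1)\in\mathrm{Ch}_0$ and $(\rho_{i+1},f_{i+1})\in\mathrm{Ch}(\rho_i)$. Write $|x|=k$, let $\varepsilon$ be the empty sequence, and let $x\sqsubset y$ mean that $x$ is a proper initial segment of $y$. Ranks decrease strictly along a sequence, so $|x|<m$, and $X$ is a finite tree. Put $\pi_\varepsilon=\pi$, $\Psi_\varepsilon=\Sigma$, and for $k>0$ put $\pi_x=\rho_k$, $\Psi_x=\Gamma$. Every demand of $\pi_x$ has a witness $(\rho,f)$ such that $x^\frown(\rho,f)$ is a child of $x$ in $X$.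

\subsection*{The columns}

We replace each node of $T(\pi_x)$ by a chain of $L_x$ copies. A vertical chain in the resulting column has up to $(n+1)L_x$ points, and a link may send all of them to one node, so a child of $x$ needs chains $n+1$ times as long. The first column is the target of no link and needs no copies. So let $L_x=(n+1)^{|x|}$ and $T^*_x=T(\pi_x)\times\{0,\dots,L_x-1\}$, ordered lexicographically:
\[
(a,i)<^*(b,j)\iff a<b,\ \text{ or }\ a=b\text{ and }i<j .
\]
This is a strict partial order, and $(a,i)<^*(b,j)$ implies $a\le b$. Put $\ell(a,i)=\ell(a)$ and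
\[
h(a,i)=d(a)L_x+i\ \le\ nL_x+L_x-1\ <\ (n+1)L_x .
\]
The function $h$ increases strictly along $<^*$: if $a=b$ and $i<j$ this is immediate, and if $a<b$ then $d(a)L_x+i<(d(a)+1)L_x\le d(b)L_x+j$.

For a child $y=x^\frown(\rho,f)$ of $x$ define $g_{xy}(a,i)=(f(a),h(a,i))$, which lies in $T^*_y$ because $L_y=(n+1)L_x$. If $(a,i)<^*(b,j)$, then $f(a)\le f(b)$ and $h(a,i)<h(b,j)$, so $g_{xy}(a,i)<^*g_{xy}(b,j)$: the first coordinate decides if $f(a)<f(b)$, the second if $f(a)=f(b)$. Also $\ell(g_{xy}(a,i))=\ell(f(a))$, so
\begin{equation}\label{eq:row}
\ell(c)\leadsto\ell(g_{xy}(c))\quad\text{for $c\in T^*_x$ and $y$ a child of $x$.}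
\end{equation}
For arbitrary $x\sqsubset y$ let $g_{xy}$ be the composition of these maps along the path from $x$ to $y$. It is strictly order preserving, and $g_{yz}\circ g_{xy}=g_{xz}$ for $x\sqsubset y\sqsubset z$.

\subsection*{The model}

Let $W=\{(x,c):x\in X,\ c\in T^*_x\}$. Put $(x,c)\prec_v(x,c')$ iff $c<^*c'$, and $(x,c)\prec_h(y,g_{xy}(c))$ for $x\sqsubset y$; no other pairs are related. Both relations are irreflexive and transitive, the second by the composition law, and $W$ is finite, so both are conversely well-founded. Let $c<^*c'$ in $T^*_x$ and $x\sqsubset y$. Then $g_{xy}(c)<^*g_{xy}(c')$, so the four points form a square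
\[
\begin{array}{ccc}
(x,c') & \prec_h & (y,g_{xy}(c'))\\
\curlyvee & & \curlyvee\\
(x,c) & \prec_h & (y,g_{xy}(c))
\end{array}
\]
in which each lower point is $\prec_v$-below the point above it. Every instance of the hypothesis of (A) is the left and upper side of such a square, and the lower right corner is the required $d$. Every instance of the hypothesis of (B) is the left and lower side, and the upper right corner is the required $d$. So $(W,\prec_h,\prec_v)$ is a finite e-frame. It need not be an expanding product: $g_{xy}$ may identify two incomparable points, or make them comparable.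

Let a variable $p$ be true at $(x,c)$ iff $p\in\ell(c)$.

\begin{lemma}\label{lem:truth}
For all $x\in X$, $c\in T^*_x$ and $\theta\in\Psi_x$: $(x,c)\Vdash\theta$ iff $\theta\in\ell(c)$.
\end{lemma}

\begin{proof}
Induction on $\theta$, for all $x$ and $c=(a,i)$ at once. We use the clauses of Lemma~\ref{lem:forcing}.

\emph{Variables.} $(x,c)\Vdash p$ iff $p\in\ell(c')$ for all $c'\ge^*c$, iff $p\in\ell(c)$, since labels increase along $<^*$. The cases $\bot,\wedge,\vee$ are (P1).

\emph{$\theta=\alpha\Rightarrow\beta$.} Each $c'\ge^*c$ is some $(b,j)$ with $b\ge a$; conversely $a$ occurs in $c$ itself, and each $b>a$ occurs in $(b,0)>^*c$. By \eqref{eq:cone}, the labels of the points $c'\ge^*c$ are exactly the labels of the members of $\{\mathrm{last}(a)\}\cup C(\mathrm{last}(a))$. The induction hypothesis turns clause (b) into the right side of (P2).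

\emph{$\theta=\triangle\alpha$.} Since $\Gamma$ is $\triangle$-free, $x=\varepsilon$; this is the only use of $\varphi\in\mathcal L^-$. As $L_\varepsilon=1$, the points $c'>^*c$ are the $(b,0)$ with $b>a$, and by \eqref{eq:cone} their labels are those of the members of $C(\mathrm{last}(a))$. The induction hypothesis turns clause (c) into the right side of (P3).

In the modal cases, the horizontal successors of $(x,c)$ are the points $(y,g_{xy}(c))$ with $x\sqsubset y$, and $\psi\in\Gamma=\Psi_y$, so the induction hypothesis applies to $\psi$ at each of them.

\emph{$\theta=\Diamond\psi$.} If $\Diamond\psi\in\ell(a)$, the demand $(a,\Diamond\psi)$ has a witness $(\rho,f)$ with $y=x^\frown(\rho,f)\in X$ and $\psi\in\ell(f(a))=\ell(g_{xy}(c))$, so $(x,c)\Vdash\Diamond\psi$. If $\Diamond\psi\notin\ell(a)$, then \eqref{eq:row} and the second clause of $\leadsto$, read contrapositively, show that neither $\psi$ nor $\Diamond\psi$ is in $\ell(g_{xy}(c))$ for a child $y$ of $x$; by induction on $|y|$ the same holds for all $y\sqsupset x$. So $(x,c)\nVdash\Diamond\psi$.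

\emph{$\theta=\Box\psi$.} If $\Box\psi\in\ell(a)$, then \eqref{eq:row}, the first clause of $\leadsto$ and induction on $|y|$ give $\psi,\Box\psi\in\ell(g_{xy}(c))$ for all $y\sqsupset x$, so $(x,c)\Vdash\Box\psi$. If $\Box\psi\notin\ell(a)$, the demand $(a,\Box\psi)$ has a witness $(\rho,f)$ with $y=x^\frown(\rho,f)\in X$ and $\psi\notin\ell(g_{xy}(c))$, so $(x,c)\nVdash\Box\psi$.
\end{proof}

Since $\varphi\notin\ell(\pi)$, Lemma~\ref{lem:truth} shows that $t'(\varphi)$ fails at $(\varepsilon,c_0)$, where $c_0$ is the root of $T(\pi)$ paired with $0$. This proves (iv) and completes the proof of Theorem~\ref{thm:char}.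

\section{The algorithm and the bounds}\label{sec:algorithm}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1) and Theorem~\ref{thm:main}]
Given $\varphi\in\mathcal L^-$ of length $N$:
\begin{enumerate}
\item[1.] compute $\Sigma$ and $\Gamma$;
\item[2.] list all $\Sigma$-profiles and all $\Gamma$-profiles $(s,C)$, by increasing $|\Psi\setminus s|$;
\item[3.] compute $\mathcal S_0,\mathcal S_1,\dots$ until $\mathcal S_k=\mathcal S_{k+1}$, finding links by exhaustive search;
\item[4.] answer ``$\varphi\notin\mathsf{GLKM}$'' iff some $\Sigma$-profile $\pi$ with $\varphi\notin\ell(\pi)$ is served by $\mathcal S_k$.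
\end{enumerate}
The answer is correct by the equivalence of (ii) and (iii) in Theorem~\ref{thm:char}; for $\triangle$-free $\varphi$ it decides $\mathsf{GLI}$ by the equivalence of (i) and (iii).

Each subformula has a main symbol in $\varphi$, so $n\le N$. The function $2_j(k)$ is increasing in both arguments, so $\bar m:=2_{N+1}(N+1)$ bounds both $m$ and $N$. Step~1 takes time polynomial in $N$. In step~2 a profile is stored as its label and the list of indices of the members of $C$; for each $\Psi$ at most $2^n2^m$ candidate pairs $(s,C)$ are tested, each in time polynomial in $\bar m$. In steps~3 and~4 there are at most $m+1$ rounds, with fewer than $m^2$ pairs of profiles in each. By Lemma~\ref{lem:tree} a tree has at most $m^n\le(2^m)^m=2^{m^2}$ nodes, so a profile has at most $n2^{m^2}$ demands, and there are at most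
\[
\bigl(2^{m^2}\bigr)^{2^{m^2}}=2^{m^22^{m^2}}\le 2^{2^{2m^2}}
\]
maps between two trees, each tested in time polynomial in $2^{\bar m^2}$. The total time is at most $2^{2^{q(\bar m)}}$ for a fixed polynomial $q$.

Choose $j\ge1$ with $q(k)\le 2_j(k)$ for all $k$. This is possible because $q(k)\le2^k\le2_j(k)$ for all large $k$, and $2_j(k)$ is unbounded in $j$ for each of the finitely many other $k$. Then the time is at most $2_{j+2}(\bar m)=2_{N+j+3}(N+1)\le2_{N+c}(N+c)$ for $c\ge j+3$, and $N\mapsto2_{N+c}(N+c)$ is primitive recursive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]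
Let $\varphi\in\mathcal L^-\setminus\mathsf{GLKM}$. By Theorem~\ref{thm:char} there is a good profile omitting $\varphi$, and the frame of Section~\ref{sec:unfold} refutes $t'(\varphi)$; it validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ by Lemma~\ref{lem:eframe}. We bound its size, using $n+1\le m$ and $m^m\le2^{m^2}$. A node of $X$ has at most $B=nm^n$ children, one per demand, and $B+1\le m^{n+1}\le2^{m^2}$. Since $|x|<m$, we get $|X|\le(B+1)^m\le2^{m^3}$. Each column has at most $m^n(n+1)^m\le m^{2m}\le2^{2m^2}$ points. As $n\ge1$ we have $m\ge2_2(2)=16$, and $m^3+2m^2\le2m^3\le2^m$ for $m\ge16$. So $|W|\le2_2(m)=2_{n+3}(n+1)\le2_{N+c}(N+c)$ for $c\ge3$.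
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
Recall that an intuitionistic Kripke model is a partial order with an upward closed valuation, with $\wedge,\vee,\bot$ evaluated pointwise and $\Rightarrow$ as in Lemma~\ref{lem:forcing}(b). By the standard completeness theorem, an intuitionistically valid formula holds in all such models, and any other formula fails in one whose order is a finite tree. Let $\varphi$ contain none of $\Box,\Diamond,\triangle$. We claim that $\varphi\in\mathsf{GLI}$ iff $\varphi$ is intuitionistically valid.

In a model on an expanding product, each column with the order $\preceq_v$ and the valuation $p\mapsto\{w:w\models\boxdot_vp\}$ is an intuitionistic Kripke model whose forcing relation is $\Vdash$. So if $\varphi$ is intuitionistically valid, $t'(\varphi)$ is valid on $\mathsf{GL}\rtimes\mathsf{GL}$, and $\varphi\in\mathsf{GLI}$ by Theorem~\ref{thm:known}. Otherwise $\varphi$ fails in a model on a finite tree. Let $W_1$ be a single irreflexive point $x$ and let $W_2=D_x$ be the tree with its strict order. The valuation is upward closed, so $\boxdot_vp$ and $p$ hold at the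 same points, and $t'(\varphi)$ is refuted. By Lemma~\ref{lem:eframe}, $\varphi\notin\mathsf{GLI}$.

Thus the identity map reduces intuitionistic propositional logic, which is $\mathsf{PSPACE}$-hard \cite{Statman}, to $\mathsf{GLI}$.
\end{proof}

\section{What fails when $\triangle$ lies under a modality}\label{sec:limits}

The definitions of Section~\ref{sec:profiles} make sense for every formula of the extended language, but Theorem~\ref{thm:char} is then false. Consider
\[
\varphi=\Box\triangle p\Rightarrow\triangle\Box p .
\]
This formula belongs to $\mathsf{GLKM}$. Let $w\Vdash\Box\triangle p$ and $w\prec_vw'\prec_hw''$. By (A) there is $d$ with $w\prec_hd\prec_vw''$; then $d\Vdash\triangle p$, so $w''\Vdash p$. Hence every $w'\succ_vw$ forces $\Box p$, and $w\Vdash\triangle\Box p$. The argument uses that $d$ lies \emph{strictly} below $w''$, which is the information that a link forgets.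

Here $\Gamma=\{p,\triangle p,\Box\triangle p,\Box p\}$. The $\Gamma$-profile $\rho=(\{\triangle p,\Box\triangle p,\Box p\},\emptyset)$ has no demands, so $\rho\in\mathcal S_1$. Let
\[
\pi'=(\{\triangle p,\Box\triangle p,\triangle\Box p,\varphi\},\emptyset),\qquad \pi=(\{\Box\triangle p\},\{\pi'\}).
\]
Both are $\Sigma$-profiles. In $\pi'$, (P3) puts both $\triangle$-formulas into the label because $C$ is empty, and then (P2) puts $\varphi$ there. In $\pi$, (P3) excludes $\triangle p$ and $\triangle\Box p$ because $p,\Box p\notin\ell(\pi')$, and then (P2) excludes $\varphi$. The demands of $\pi$ are $(a,\Box p)$ for its two nodes $a$. The constant map to the single node of $T(\rho)$ is a link, since $\triangle p,\Box\triangle p\in\ell(\rho)$, and it witnesses both demands, since $p\notin\ell(\rho)$. So $\pi$ is good and omits $\varphi$, although $\varphi\in\mathsf{GLKM}$. In the unfolded model the single node of $T(\rho)$ becomes a chain on which $p$ is false, and $\triangle p$ fails at the bottom of the chain although it belongs to the label. Merging points of equal type and separating them again by chains is sound only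 when no $\triangle$-formula is evaluated in a later column.

\begin{thebibliography}{9}

\bibitem{CFJS}
Somayeh Chopoghloo, David Fern\'andez-Duque, Joost J. Joosten and Sof\'ia Santiago-Fern\'andez,
\emph{Completeness and Incompleteness for Expanding G\"odel-L\"ob Logics},
arXiv:2606.20229 (2026).

\bibitem{Statman}
R. Statman,
\emph{Intuitionistic propositional logic is polynomial-space complete},
Theoret. Comput. Sci. 9, 1979.

\end{thebibliography}
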